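\title{Smooth stationary densities for fast random switching under the weak H\"ormander condition}

\begin{abstract}
A point moves in a compact set $M\subset\mathbb R^d$ along one of finitely many smooth vector fields and switches between them at the jumps of a Markov chain with rate matrix $\lambda Q$. We prove that if the iterated Lie brackets of the fields, of all orders, span $\mathbb R^d$ at every point of the global attractor of the averaged vector field, then the stationary density is of class $C^k$ and vanishes to order $k$ at the boundary of $M$ as soon as $\lambda\ge\Lambda(Q)(k+1)$, with $\Lambda$ locally bounded. This proves a conjecture of Bena\"im and Tough, which asks to replace brackets of first order by brackets of arbitrary order in a known regularity theorem. It is enough that every minimal set of the averaged flow contains one point where the brackets span. Examples show that the linear growth in $k$ is of optimal order and that the condition on the attractor cannot be dropped.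
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Randomly switched flows}

Let $d\ge1$, let $E$ be a finite set, and let $v^i$, $i\in E$, be bounded $C^\infty$ vector fields on $\mathbb R^d$. Denote by $\varphi^i_t$ the flow of $v^i$, so that $t\mapsto\varphi^i_t(x)$ solves $\dot x_t=v^i(x_t)$ with $x_0=x$. Let $M\subset\mathbb R^d$ be a nonempty compact set that is forward invariant under every flow: $\varphi^i_t(M)\subseteq M$ for all $t\ge0$ and $i\in E$.

A \emph{rate matrix} on $E$ is a matrix $Q=(Q_{ij})_{i,j\in E}$ with nonnegative off-diagonal entries and zero row sums; it generates the continuous-time Markov chain that jumps from $i$ to $j\ne i$ at rate $Q_{ij}$. Let $\mathcal Q$ be the set of rate matrices whose off-diagonal entries are all strictly positive. For $Q\in\mathcal Q$, the piecewise deterministic Markov process PDMP($Q$) is the process $(X_t,I_t)$ on $M\times E$ in which $I_t$ is the chain with rate matrix $Q$ and $\dot X_t=v^{I_t}(X_t)$. Replacing $Q$ by $\lambda Q$ makes the switching $\lambda$ times faster.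

We ask how smooth the stationary distributions of this process are. Densities are taken with respect to Lebesgue measure times counting measure, and $k$ is always a nonnegative integer. Let $C^k_0(\operatorname{int}M)$ be the closure of $C^k_c(\operatorname{int}M)$ in the $C^k$ norm. Extended by zero, an element of this space is a $C^k$ function on $\mathbb R^d$ with support in $M$; so membership means both smoothness inside $M$ and vanishing to order $k$ at the boundary. Let $C_0^k(\operatorname{int}(M)\times E)$ be the space of functions $f$ with $f(\cdot,i)\in C^k_0(\operatorname{int}M)$ for each $i$. A density belongs to this space if it has a version in it.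

The only randomness of the process lies in the switching times and in the order of the fields, and it does not smooth instantly: started at $(x,i)$, the chain does not jump before time $t$ with probability $e^{Q_{ii}t}>0$, so the law of $X_t$ has an atom at $\varphi^i_t(x)$. Regularity of a stationary distribution therefore depends on two things. One is geometric: varying the switching times must move the endpoint in all directions. The other is quantitative: the switching must be fast compared with the rate at which the flows distort densities.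

\subsection{The geometry: brackets}

For a word $\mathbf i=(i_1,\dots,i_\ell)\in E^\ell$ and times $t=(t_1,\dots,t_\ell)\in\mathbb R^\ell$ put
\[
\Phi^{\mathbf i}(x,t)=\varphi^{i_\ell}_{t_\ell}\circ\cdots\circ\varphi^{i_1}_{t_1}(x).
\]
The process only uses times $t_j\ge0$. The derivative $\partial_{t_j}\Phi^{\mathbf i}(x,t)$ is the value of $v^{i_j}$ at the point reached after $j$ steps, transported by the differential of the remaining $\ell-j$ flows. If these $\ell$ vectors span $\mathbb R^d$, then $t\mapsto\Phi^{\mathbf i}(x,t)$ is a submersion near $t$, and random times with a density produce an endpoint with a density. The Taylor coefficients in $t$ of the transported vectors are iterated Lie brackets, where $[v,w]=Dw\,v-Dv\,w$. Define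
\[
\mathcal V_0=\{v^i:i\in E\},\qquad\mathcal V_{m+1}=\{[v,w]:v\in\mathcal V_0,\ w\in\mathcal V_m\}\cup\mathcal V_m,\qquad\mathcal V_\infty=\bigcup_m\mathcal V_m,
\]
and $\mathcal V_m(x)=\{W(x):W\in\mathcal V_m\}$. The \emph{weak H\"ormander condition} holds at $x$ if $\operatorname{span}\mathcal V_\infty(x)=\mathbb R^d$. The \emph{$1$-H\"ormander condition} holds at $x$ if $\operatorname{span}\mathcal V_1(x)=\mathbb R^d$, that is, if the fields and their brackets of first order suffice.

A point $x^*\in M$ is \emph{accessible} if for every open neighborhood $U$ of $x^*$ and every $x\in M$ there are $\ell$, $\mathbf i\in E^\ell$ and $t\in\mathbb R^\ell_{\ge0}$ with $\Phi^{\mathbf i}(x,t)\in U$. Consider the assumption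
\begin{itemize}
\item[(S)] there is an accessible point $x^*\in M$ at which the weak H\"ormander condition holds.
\end{itemize}
Under (S) it is known that PDMP($Q$) has a unique stationary distribution for every $Q\in\mathcal Q$, and that this distribution has a density, which we denote by $\pi^Q$.

\subsection{The rates: an explicit example}

In the simplest case the density can be written down. Here and in the other examples we specify the fields on a neighborhood of $M$; far away they are cut off so as to be bounded.

\begin{proposition}\label{prop:oned}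
Let $d=1$, $E=\{1,2\}$, $M=[0,1]$, $v^1(x)=-x$, $v^2(x)=1-x$ and $Q=\begin{pmatrix}-1&1\\1&-1\end{pmatrix}$. Then (S) holds, and for every $\lambda>0$
\[
\pi^{\lambda Q}(x,1)=c_\lambda\,x^{\lambda-1}(1-x)^\lambda,\qquad\pi^{\lambda Q}(x,2)=c_\lambda\,x^\lambda(1-x)^{\lambda-1},
\]
where $c_\lambda$ normalizes the total mass. Moreover, $\pi^{\lambda Q}\in C_0^k((0,1)\times E)$ if and only if $\lambda>k+1$.
\end{proposition}

The proof is in Section~\ref{sec:sharp}. The threshold has a simple explanation. The process follows $v^1$ for a time longer than $t$ with probability $e^{-\lambda t}$. During the time $t$ the flow turns a density $f(y)$ into $e^tf(e^ty)$, whose $k$-th derivative is $e^{(k+1)t}$ times larger. The integral $\int_0^\infty\lambda e^{-\lambda t}e^{(k+1)t}\,dt$ is finite exactly when $\lambda>k+1$. In this example no fixed rate gives all the spaces $C^k_0$, while every given $k$ is reached by switching fast enough. The natural question is when the second statement holds in general.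

\subsection{Fast switching and the conjecture}

Let $\varpi_Q$ be the stationary distribution of the chain with rate matrix $Q\in\mathcal Q$, that is, the unique probability vector with $\varpi_QQ=0$; it does not change when $Q$ is replaced by $\lambda Q$. When $\lambda$ is large, the chain spends a fraction close to $\varpi_Q(i)$ of every short time interval in the state $i$, and $X_t$ follows the \emph{averaged field}
\[
\bar v^Q=\sum_{i\in E}\varpi_Q(i)\,v^i,
\]
whose flow we denote by $\bar\varphi^Q_t$. The set $M$ is forward invariant under $\bar\varphi^Q$ (see Remark~\ref{rem:periodic}), so the compact sets $\bar\varphi^Q_t(M)$ decrease in $t$, and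
\[
K^Q=\bigcap_{t\ge0}\bar\varphi^Q_t(M)
\]
is a nonempty compact set, the global attractor of $\bar\varphi^Q$ on $M$. A fast-switching process spends most of its time near $K^Q$, so this is where brackets should be required to span. Let $\mathcal Q_0$, respectively $\mathcal Q_0^w$, be the set of $Q\in\mathcal Q$ such that the $1$-H\"ormander condition, respectively the weak H\"ormander condition, holds at every point of $K^Q$. A function on a subset of $\mathcal Q$ is \emph{locally bounded} if every point of the subset has a neighborhood on which the function is bounded where it is defined. The following theorem is known.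

\begin{theorem}\label{thm:known}
Assume (S) and $\mathcal Q_0\ne\emptyset$. For every $0\le k<\infty$ there is a locally bounded function $\Lambda_k:\mathcal Q_0\to[0,\infty)$ such that $\pi^{\lambda Q}\in C_0^k(\operatorname{int}(M)\times E)$ whenever $Q\in\mathcal Q_0$ and $\lambda\ge\Lambda_k(Q)$.
\end{theorem}

The problem treated here, posed in \cite{BT}, is the following conjecture.

\begin{quote}
\emph{Theorem~\ref{thm:known} remains true when the $1$-H\"ormander condition is replaced by the weak H\"ormander condition, that is, when $\mathcal Q_0$ is replaced by $\mathcal Q_0^w$ throughout.}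
\end{quote}

One would guess that the conjecture is true. The steps of the process last a time of order $1/\lambda$. If brackets of order $p$ are needed to span, the Jacobian determinants of $t\mapsto\Phi^{\mathbf i}(x,t)$ at such times may be as small as a power of $1/\lambda$ that depends on $p$. On the other hand, within a time of order one the process makes about $\lambda$ steps, so the probability of missing every chance to be smoothed should be exponentially small in $\lambda$, and no power of $\lambda$ can compete with that. The next example shows the difference between the two conditions.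

\begin{example}\label{ex:planar}
Let $d=2$, $M=[0,1]^2$, let $E$ and $Q$ be as in Proposition~\ref{prop:oned}, and let $b$ be smooth on a neighborhood of $[0,1]$ with $b([0,1])\subseteq[0,1]$. Put
\[
v^1=(-x_1,\,-x_2+b(x_1)),\qquad v^2=(1-x_1,\,-x_2+b(x_1)).
\]
The square is forward invariant: $x_1$ stays in $[0,1]$, and $x_2(t)=e^{-t}x_2(0)+\int_0^te^{-(t-s)}b(x_1(s))\,ds\in[0,1]$. The averaged field is $\bar v^Q=(\frac12-x_1,\,-x_2+b(x_1))$. Along its orbits $|\bar x_1(t)-\frac12|=e^{-t}|\bar x_1(0)-\frac12|$, and the formula for $x_2(t)$ gives $|\bar x_2(t)-b(\frac12)|\le e^{-t}(1+t\max_{[0,1]}|b'|)$. Hence $K^Q=\{z\}$ with $z=(\frac12,b(\frac12))$.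

At $z$ we have $v^1=(-\frac12,0)$ and $v^2=(\frac12,0)$. The two fields have the same differential, so $[v^1,v^2]=Dv^1\,(v^1-v^2)=(1,-b'(x_1))$, and for a field $w=(c,g(x_1))$ with $c$ constant,
\[
[v^i,w]=\big(c,\ g'(x_1)\,v^i_1-c\,b'(x_1)+g(x_1)\big).
\]
Let $p$ be the least $j\ge1$ with $b^{(j)}(\frac12)\ne0$, and $p=\infty$ if there is none. The function $b'$ vanishes at $\frac12$ to order $p-1$. Each further bracket lowers the order of vanishing of the second component by at most one, and by exactly one along $[v^2,[v^2,\dots,[v^1,v^2]\dots]]$ as long as the order is positive, because $v^2_1(z)\ne0$. Hence $\operatorname{span}\mathcal V_m(z)=\mathbb R^2$ if and only if $m\ge p$. So $Q\in\mathcal Q_0$ if and only if $p=1$, and $Q\in\mathcal Q_0^w$ if and only if $p<\infty$. The point $z$ is accessible by Remark~\ref{rem:periodic}, so (S) holds when $p<\infty$. For $2\le p<\infty$, for instance for $b(x_1)=(x_1-\frac12)^2$, the conjecture covers $Q$ and Theorem~\ref{thm:known} does not.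
\end{example}

\subsection{Results}

The conjecture is true, with a threshold that is linear in $k$.

\begin{theorem}\label{thm:A}
Assume (S) and $\mathcal Q_0^w\ne\emptyset$. There is a locally bounded function $\Lambda:\mathcal Q_0^w\to[1,\infty)$ such that $\pi^{\lambda Q}\in C_0^k(\operatorname{int}(M)\times E)$ whenever $Q\in\mathcal Q_0^w$, $0\le k<\infty$ and $\lambda\ge\Lambda(Q)(k+1)$.
\end{theorem}

The conjecture follows with $\Lambda_k(Q)=\Lambda(Q)(k+1)$. The order of growth in $k$ is optimal: in Proposition~\ref{prop:oned} the averaged field is $\frac12-x$, so $K^Q=\{\frac12\}$, where $v^1\ne0$; thus $Q\in\mathcal Q_0^w$, and every admissible threshold satisfies $\Lambda_k(Q)\ge k+1$.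

The proof needs less than the hypothesis of Theorem~\ref{thm:A}. A \emph{minimal set} of $\bar\varphi^Q$ is a nonempty compact forward invariant subset of $M$ that has no proper subset of this kind; equilibria and periodic orbits in $M$ are examples. Let $\mathcal Q_*$ be the set of $Q\in\mathcal Q$ such that every minimal set of $\bar\varphi^Q$ contains a point where the weak H\"ormander condition holds.

\begin{theorem}\label{thm:B}
Assumption (S) is not made. We have $\mathcal Q_0^w\subseteq\mathcal Q_*$, and there is a locally bounded function $\Lambda:\mathcal Q_*\to[1,\infty)$ such that for $Q\in\mathcal Q_*$, $k\ge0$ and $\lambda\ge\Lambda(Q)(k+1)$, every stationary distribution of PDMP($\lambda Q$) has a density in $C_0^k(\operatorname{int}(M)\times E)$.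
\end{theorem}

For instance, if every averaged orbit from $M$ converges to an equilibrium, then every minimal set contains an equilibrium and is equal to it. Theorem~\ref{thm:B} then asks for the bracket condition only at the equilibria, whereas $K^Q$ also contains every complete orbit of $\bar\varphi^Q$ that lies in $M$. Under (S) the stationary distribution is unique, so Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B} by restricting $\Lambda$ to $\mathcal Q_0^w$; this is the only use of (S).

Finally, (S) alone does not suffice, however fast the switching.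

\begin{proposition}\label{prop:twod}
In Example~\ref{ex:planar} let $b$ be nonincreasing on $[0,1]$ with $b(0)=1$, $b'(0)<0$ and $b=0$ on $[\frac14,1]$. Then (S) holds, the weak H\"ormander condition fails on $K^Q=\{(\frac12,0)\}$, and for all large $\lambda$ the stationary distribution of PDMP($\lambda Q$) has no bounded density. In particular $\pi^{\lambda Q}\notin C_0^0(\operatorname{int}(M)\times E)$.
\end{proposition}

So some nondegeneracy condition on the attractor, as in Theorems~\ref{thm:A} and~\ref{thm:B}, is necessary in general. We do not claim that the condition defining $\mathcal Q_*$ is necessary in every individual example.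

Section~\ref{sec:discrete} rewrites stationarity as a fixed point equation for a random composition of flows, and Section~\ref{sec:oned} carries out the whole argument in the example of Proposition~\ref{prop:oned}. The three ingredients that the general case needs are proved in Sections~\ref{sec:submersion} (submersions, the only place where brackets enter), \ref{sec:growth} (growth of $C^k$ norms) and~\ref{sec:averaging} (averaging). Section~\ref{sec:proof} proves Theorem~\ref{thm:B}, and Section~\ref{sec:sharp} proves Propositions~\ref{prop:oned} and~\ref{prop:twod}.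

\section{Stationarity as a fixed point equation in discrete time}\label{sec:discrete}

\subsection{Conventions}

Multiply every $v^i$ by a function in $C_c^\infty(\mathbb R^d)$ that equals $1$ on $\{x:\operatorname{dist}(x,M)\le1\}$. This changes neither the forward flows on $M$ nor the brackets near $M$. So we assume from now on that $v^i\in C_c^\infty$; the flows are smooth in $(t,x)\in\mathbb R\times\mathbb R^d$ and are the identity outside a fixed compact set. Let $C_0$ bound all $|v^i|$ and let $L$ bound all Lipschitz constants of the $v^i$. Let $H\subset\mathbb R^d$ be the set where the weak H\"ormander condition holds. It is open, because $d$ brackets that are linearly independent at a point remain so nearby.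

We write $|Z|$ for the Lebesgue measure of a set $Z\subset\mathbb R^\ell$. For a diffeomorphism $g$ of $\mathbb R^d$, the push-forward of a vector field $W$ is $g_*W=(Dg\,W)\circ g^{-1}$, and the push-forward of a density $f$ is $g_*f=(f\circ g^{-1})\,|\det Dg^{-1}|$, the density of the image of the measure $f(x)\,dx$ under $g$.

\subsection{Uniformization}

It is convenient to have holding times that are independent of the sequence of states. Let $\mathcal N\subset\mathcal Q$ be compact, and put
\[
q=1+\sup_{Q\in\mathcal N}\max_{i}|Q_{ii}|,\qquad A=A_Q=I+Q/q\quad(Q\in\mathcal N).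
\]
The matrix $A$ is stochastic and $\varpi_QA=\varpi_Q$. Its diagonal entries are at least $1/q$, and its off-diagonal entries $Q_{ij}/q$ are positive and continuous on the compact set $\mathcal N$. So there is $a\in(0,1]$ with $A_{ij}\ge a$ for all $i,j\in E$ and $Q\in\mathcal N$. Since $\lambda Q=\lambda q(A-I)$, we have $e^{t\lambda Q}=\sum_je^{-\lambda qt}\frac{(\lambda qt)^j}{j!}A^j$: the chain with rate matrix $\lambda Q$ is obtained by applying $A$ at the events of a Poisson process of rate $\lambda q$, where a step may leave the state unchanged.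

For $i_0\in E$ let $\mathbb P_{i_0}$ be the joint law of a Markov chain $(i_l)_{l\ge1}$ with transition matrix $A$ started at $i_0$ and of independent i.i.d.\ variables $(\tau_l)_{l\ge1}$ with density $qe^{-q\tau}$ on $(0,\infty)$. Put $\mathcal F_l=\sigma(i_1,\dots,i_l,\tau_1,\dots,\tau_l)$,
\[
T_l=\frac{\tau_1+\dots+\tau_l}{\lambda},\qquad\Phi_l=\varphi^{i_l}_{\tau_l/\lambda}\circ\dots\circ\varphi^{i_1}_{\tau_1/\lambda},
\]
with $T_0=0$ and $\Phi_0$ the identity, and let $X_t(x)$ be the path that starts at $x$ and follows $v^{i_l}$ on $[T_{l-1},T_l]$, so that $X_{T_l}(x)=\Phi_l(x)$. For $s<\lambda q$,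
\begin{equation}\label{eq:moment}
\mathbb E_{i_0}e^{sT_n}=\Big(1-\frac{s}{\lambda q}\Big)^{-n}.
\end{equation}
For a finite signed measure $\mu$ on $M\times E$ and a bounded $\mathcal F_n$-measurable weight $g$ define the measure
\[
\mathcal K_n[g]\mu=\sum_{i_0\in E}\int\mu(dx,i_0)\,\mathbb E_{i_0}\big[g\,\delta_{(\Phi_n(x),\,i_n)}\big].
\]
The weight depends on the steps and not on the starting point $x$. The map $g\mapsto\mathcal K_n[g]$ is linear, and
\begin{equation}\label{eq:TV}
\|\mathcal K_n[g]\mu\|_{TV}\le\max_{i_0}\mathbb E_{i_0}|g|\;\|\mu\|_{TV}.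
\end{equation}
If $n=n'+n''$ and $g$ is the product of a function $g'$ of the first $n'$ steps $(i_l,\tau_l)$ and a function $g''$ of the last $n''$ steps, the Markov property of $(i_l)$ and the independence of the $\tau_l$ give
\begin{equation}\label{eq:factor}
\mathcal K_n[g]=\mathcal K_{n''}[g'']\,\mathcal K_{n'}[g'].
\end{equation}

In each step the index is updated first and the flow comes second, so $(\Phi_l(x),i_l)$ is the state just before the Poisson clock rings. With this order the stationary distribution itself is a fixed point.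

\begin{lemma}\label{lem:fixed}
Let $Q\in\mathcal N$, $\lambda>0$, and let $\pi$ be a stationary distribution of PDMP($\lambda Q$). Then $\pi=\mathcal K_n[1]\pi$ for every $n$.
\end{lemma}

\begin{proof}
Let $\rho=\lambda q$, let $P_t$ be the semigroup of PDMP($\lambda Q$), let $U_tf(x,i)=f(\varphi^i_t(x),i)$, and let $A$ act on the index: $Af(x,i)=\sum_jA_{ij}f(x,j)$. The event that the Poisson process has exactly $j$ events in $[0,t]$, at times $s_1<\dots<s_j$, has density $\rho^je^{-\rho t}$ on the simplex. Hence for bounded measurable $f$ we have $P_tf=\sum_{j\ge0}P_t^{(j)}f$ with $P^{(0)}_tf=e^{-\rho t}U_tf$ and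
\begin{equation}\label{eq:dyson}
P_t^{(j)}f=\int_{0<s_1<\dots<s_j<t}\rho^je^{-\rho t}\,U_{s_1}AU_{s_2-s_1}A\cdots AU_{t-s_j}f\;ds_1\cdots ds_j .
\end{equation}
For $j\ge1$ single out the last event $s=s_j$ and write $\rho^je^{-\rho t}=\rho e^{-\rho(t-s)}\cdot\rho^{j-1}e^{-\rho s}$. This gives $P_t^{(j)}f=\int_0^t\rho e^{-\rho(t-s)}P_s^{(j-1)}AU_{t-s}f\,ds$, and after summation over $j$,
\begin{equation}\label{eq:last}
P_tf=e^{-\rho t}U_tf+\int_0^t\rho e^{-\rho(t-s)}P_sAU_{t-s}f\,ds .
\end{equation}
Integrate against $\pi$, use $\pi P_s=\pi$, substitute $u=t-s$ and let $t\to\infty$: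
\[
\int f\,d\pi=\int_0^\infty\rho e^{-\rho u}\int AU_uf\,d\pi\,du .
\]
Since $\tau_1/\lambda$ has density $\rho e^{-\rho u}$ and $AU_uf(x,i_0)=\sum_{i_1}A_{i_0i_1}f(\varphi^{i_1}_u(x),i_1)$, this says $\pi=\mathcal K_1[1]\pi$. By \eqref{eq:factor}, $\mathcal K_n[1]=\mathcal K_1[1]^n$.
\end{proof}

\section{The argument in dimension one}\label{sec:oned}

We run the proof on the example of Proposition~\ref{prop:oned} without using the explicit formula. Take $\mathcal N=\{Q\}$. Then $q=2$, all entries of $A$ equal $\frac12$, the $i_l$ are independent and uniform on $\{1,2\}$, and $\tau_l$ has density $2e^{-2\tau}$. Let $\lambda\ge1$, let $\pi$ be stationary, and norm $C^k$ by $\max_{j\le k}\|f^{(j)}\|_\infty$.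

\emph{Transport has a cost.} Both flows are affine with slope $e^{-t}$, so $\Phi_n$ is affine with slope $e^{-T_n}$, and $(\Phi_n)_*$ multiplies the $C^k$ norm by at most $e^{(k+1)T_n}$. The bound exceeds $1$, so the equation $\pi=\mathcal K_n[1]\pi$ gives nothing directly.

\emph{Some steps smooth.} Let $V=[\frac14,\frac34]$ and $\theta\in C_c^\infty((0,1))$. Start at $x\in V$ and follow $v^1$ for the time $\tau/\lambda$, where $\tau$ is distributed according to $\theta(\tau)\,d\tau$. The endpoint $y=xe^{-\tau/\lambda}$ has the density $\lambda y^{-1}\theta(\lambda\log(x/y))$. It is smooth in $y$, its derivatives are bounded uniformly in $x\in V$, and its support lies in $[\frac1{4e},\frac34]$. Integrating against an arbitrary finite measure $\mu(dx)$ on $V$ we get a density in $C_c^\infty((0,1))$.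

\emph{Marking.} The density $2e^{-2\tau}$ is not in $C_c^\infty((0,1))$, but a fixed part of it is. Fix a nonzero $\eta\in C_c^\infty((0,1))$ with $0\le\eta\le1$. Given all the steps, mark the step $l+1$ with probability
\[
e_l=\mathbf 1_{\{\Phi_l(M)\subseteq V\}}\,\mathbf 1_{\{i_{l+1}=1\}}\,\eta(\tau_{l+1}),
\]
independently for different $l$. Let $n_0=\lceil4\lambda\rceil$ and $n=n_0+\lfloor\lambda\rfloor\le6\lambda$. Then $w=\prod_{l=n_0}^{n-1}(1-e_l)$ is the conditional probability that none of the last $\lfloor\lambda\rfloor$ steps is marked, and $\pi=S\pi+R\pi$ with $S=\mathcal K_n[1-w]$ and $R=\mathcal K_n[w]$. Sort $S\pi$ by the first marked step. Just before it, the mass is some finite measure on $V$. The marked step, with $\theta=2e^{-2\tau}\eta$, turns it into a density in $C_c^\infty((0,1))$. Each later step keeps the density in $C_0^k$ if $\int_0^\infty2e^{-2\tau}e^{(k+1)\tau/\lambda}\,d\tau<\infty$. So $S\pi\in C_0^k$.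

\emph{Unmarked mass is exponentially small.} For $n_0\le l\le n$ the time $T_l$ has mean $l/(2\lambda)\ge2$, and averaged orbits satisfy $|\bar x(t)-\frac12|\le\frac12e^{-t}<\frac18$ for $t\ge\frac32$. The averaging estimate of Proposition~\ref{prop:averaging} says that, off an event of probability $Ce^{-c\lambda}$, all these $T_l$ are at least $\frac32$ and all paths are within $\frac18$ of the averaged orbits, so that $\Phi_l(M)\subseteq V$. Then each step has probability $\delta=\int\eta(\tau)e^{-2\tau}d\tau$ of being marked, and $\mathbb E\,w\le Ce^{-c\lambda}+(1-\delta)^{\lfloor\lambda\rfloor}\le C'e^{-c'\lambda}$.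

\emph{Contraction.} For a density $f$, $Rf$ is an average of the functions $w\,(\Phi_n)_*f$. By the Cauchy--Schwarz inequality, $w^2\le w$ and \eqref{eq:moment}, the norm of $R$ on $C_0^k$ is at most
\[
\mathbb E\big[we^{(k+1)T_n}\big]\le(\mathbb E\,w)^{1/2}\Big(1-\frac{k+1}\lambda\Big)^{-n/2}\le\big(C'e^{-c'\lambda+12(k+1)}\big)^{1/2}\qquad(\lambda\ge2(k+1)),
\]
where we used $-\log(1-y)\le2y$ for $0\le y\le\frac12$. This is at most $\frac12$ once $\lambda\ge\Lambda(k+1)$ for a constant $\Lambda$. Then $\pi=\sum_{j\ge0}R^jS\pi$ converges in $C_0^k$.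

Two features of this argument guide the general case. First, no bound on $S\pi$ is needed. The smoothed density above has $k$-th derivatives of size $\lambda^{k+1}$, and this does no harm; what matters is that the probability $\delta$ of a mark does not tend to zero as $\lambda\to\infty$. Second, the weight $w$ does not depend on the starting point. This is why the norm can be taken inside the expectation with $w$ as a constant factor. A weight $w(x)$ would be differentiated, and it would enter through $\mathbb E[\sup_xw(x)]$, which can be of order one even when $\sup_x\mathbb E[w(x)]$ is small.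

In general three things change. A single step cannot smooth when $d\ge2$, so we need a word and a set of times, of order $1/\lambda$ and of probability bounded below, at which $\Phi^{\mathbf i}(x,\cdot)$ is a submersion for \emph{all} $x\in V$ at once. The flows are not affine, so the rate $k+1$ has to be recovered by a choice of norm. And under the hypothesis of Theorem~\ref{thm:B} different parts of $M$ visit $H$ at different times, so we localize in the starting point.

\section{Submersions for all starting points at once}\label{sec:submersion}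

For a word $\mathbf i\in E^\ell$ and a set $\mathbf c\subseteq\{1,\dots,\ell\}$ of $d$ positions let
\[
D_{\mathbf c}(x,t)=\det\big(\partial_{t_j}\Phi^{\mathbf i}(x,t)\big)_{j\in\mathbf c},\qquad(x,t)\in\mathbb R^d\times\mathbb R^\ell .
\]
The map $\Phi^{\mathbf i}(x,\cdot)$ has rank $d$ at $t$ if and only if $D_{\mathbf c}(x,t)\ne0$ for some $\mathbf c$. The following local model shows the difficulty and the remedy.

\begin{example}\label{ex:model}
Let $d=2$, $p\ge1$, and $v^1=(1,0)$, $v^2=(1,x_1^p)$ near the origin. Then $[v^1,v^2]=(0,px_1^{p-1})$ and $[v^i,(0,g(x_1))]=(0,g'(x_1))$, so on the line $x_1=0$ the set $\mathcal V_m(x)$ spans if and only if $m\ge p$. For the word $(1,2)$ and $y=x_1+t_1$,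
\[
\Phi^{(1,2)}(x,t)=\Big(y+t_2,\ x_2+\int_0^{t_2}(y+s)^p\,ds\Big),\qquad D(x,t)=\det\begin{pmatrix}1&1\\(y+t_2)^p-y^p&(y+t_2)^p\end{pmatrix}=(x_1+t_1)^p .
\]
We note three facts. (i) For every $x$ the Taylor coefficient $\frac1{p!}\partial_{t_1}^pD(x,0)$ equals $1$. (ii) For fixed $x$, the set of $\tau\in(0,1)^2$ with $|D(x,\tau/\lambda)|\le\lambda^{-p-1/2}$ has measure at most $2\lambda^{-1/(2p)}$. (iii) For fixed $\tau\in(0,1)^2$, $D(x,\tau/\lambda)$ vanishes on the line $x_1=-\tau_1/\lambda$. So if $V$ is a neighborhood of the origin and $\lambda$ is large, almost every $\tau$ is good for a given $x$, and no $\tau$ is good for all $x\in V$. Now repeat the word. For $(1,2,1,2)$ the first copy degenerates only if $x_1=-\tau_1/\lambda$ and the second only if $x_1=-(\tau_1+\tau_2+\tau_3)/\lambda$. These cannot both hold, so every $\tau\in(0,1)^4$ is good for all $x$.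
\end{example}

Lemmas~\ref{lem:coefficient} and~\ref{lem:sublevel} are the general forms of (i) and (ii). In Proposition~\ref{prop:key} the explicit computation for the repeated word is replaced by counting: $N$ copies all fail at a given point with probability of order $\lambda^{-cN}$ for some $c>0$, and polynomially many points represent all of $V$.

\subsection{A nonzero Taylor coefficient}

\begin{lemma}\label{lem:coefficient}
Let $V\subset H$ be compact and nonempty. There are $\ell\ge d$, $\mathbf i\in E^\ell$, $p\ge1$ and $\kappa>0$ such that for each $x\in V$ there are a set $\mathbf c$ of $d$ positions and a multi-index $\alpha$ with $|\alpha|\le p$ and $\frac1{\alpha!}|\partial_t^\alpha D_{\mathbf c}(x,0)|\ge\kappa$.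
\end{lemma}

The proof uses negative times, which the process cannot use. They serve only to detect a nonzero derivative at $t=0$; Lemma~\ref{lem:sublevel} then transfers the information to positive times.

\begin{proof}
Fix $x_0\in V$. The elements of $\mathcal V_\infty$ are the brackets $B_{\mathbf j}=[v^{j_1},[v^{j_2},\dots,[v^{j_{h-1}},v^{j_h}]\dots]]$ of words $\mathbf j=(j_1,\dots,j_h)$, with $B_{\mathbf j}=v^{j_1}$ for $h=1$. For $s\in\mathbb R^{h-1}$ let $g_{\mathbf j,s}=\varphi^{j_1}_{s_1}\circ\dots\circ\varphi^{j_{h-1}}_{s_{h-1}}$. The word $(j_1,\dots,j_{h-1},j_h,j_{h-1},\dots,j_1)$, which we call the \emph{loop} of $\mathbf j$, with the times $(-s_1,\dots,-s_{h-1},u,s_{h-1},\dots,s_1)$ gives the map $g_{\mathbf j,s}\circ\varphi^{j_h}_u\circ g_{\mathbf j,s}^{-1}$. For $u=0$ this is the identity, and its $u$-derivative at $u=0$ is the field $(g_{\mathbf j,s})_*v^{j_h}$.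

For a vector field $W$, differentiating $(\varphi^i_s)_*W(x)=D\varphi^i_s(\varphi^i_{-s}(x))\,W(\varphi^i_{-s}(x))$ at $s=0$ gives $Dv^i\,W-DW\,v^i=-[v^i,W]$. Push-forward is linear in $W$, and $(g_{\mathbf j,s})_*=(\varphi^{j_1}_{s_1})_*\cdots(\varphi^{j_{h-1}}_{s_{h-1}})_*$. Differentiating first in $s_{h-1}$, then in $s_{h-2}$, and so on, we get
\begin{equation}\label{eq:mixed}
\partial_{s_1}\cdots\partial_{s_{h-1}}\big|_{s=0}(g_{\mathbf j,s})_*v^{j_h}=(-1)^{h-1}B_{\mathbf j}.
\end{equation}

Choose words $\mathbf j^1,\dots,\mathbf j^d$, of lengths $h_1,\dots,h_d$, whose brackets are linearly independent at $x_0$. Let $\mathbf i$ be the concatenation of their loops and $\mathbf c$ the set of positions of the middle times $u_1,\dots,u_d$. Let $t(s)$, $s=(s^1,\dots,s^d)$, be the vector of times in which the $r$-th loop has the times above with $s=s^r$ and $u_r=0$; it depends linearly on $s$. At $t(s)$ every loop is the identity map, so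
\[
D_{\mathbf c}(x_0,t(s))=\det\Big(\big((g_{\mathbf j^r,s^r})_*v^{j^r_{h_r}}\big)(x_0)\Big)_{r=1}^d .
\]
The $r$-th column depends only on $s^r$ and the determinant is multilinear. By \eqref{eq:mixed}, the mixed derivative at $s=0$, taken once in each coordinate of $s$, is $\pm\det(B_{\mathbf j^1}(x_0),\dots,B_{\mathbf j^d}(x_0))\ne0$. Since $t(s)$ is linear, this derivative is a linear combination of the numbers $\partial_t^\alpha D_{\mathbf c}(x_0,0)$ with $|\alpha|=\sum_r(h_r-1)$. One of them is nonzero, and by continuity it stays bounded away from zero for $x$ in a neighborhood of $x_0$.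

Cover $V$ by finitely many such neighborhoods and let $\mathbf i$ be the concatenation of the corresponding words. Setting the times outside one subword equal to zero gives the map $\Phi$ of that subword. So for $\mathbf c$ and $\alpha$ supported in a subword, $\partial_t^\alpha D_{\mathbf c}(x,0)$ is the same for the subword and for $\mathbf i$. Let $p\ge1$ bound the finitely many orders $|\alpha|$, and let $\kappa$ be the least of the finitely many lower bounds.
\end{proof}

\subsection{Sublevel sets of polynomials}

\begin{lemma}\label{lem:sublevel}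
For $\ell,p\ge1$ there are $C,\gamma>0$ with the following property. If a polynomial $P$ on $\mathbb R^\ell$ of degree at most $p$ in each variable has a coefficient of modulus at least $\kappa>0$, then $|\{u\in[0,1]^\ell:|P(u)|\le s\}|\le C(s/\kappa)^\gamma$ for all $s>0$.
\end{lemma}

\begin{proof}
Let $\ell=1$, $Z=\{u\in[0,1]:|P(u)|\le s\}$, and assume $|Z|>0$. We find $p+1$ well separated points in $Z$ and interpolate. Let $\delta=|Z|/(p+1)$, $u_0=\min Z$, and $u_j=\min(Z\cap[u_{j-1}+\delta,\infty))$ for $1\le j\le p$. These minima exist, because $Z$ is closed and $Z\cap[0,u_{j-1}+\delta)\subseteq\bigcup_{i<j}[u_i,u_i+\delta)$ has measure at most $p\delta<|Z|$. In Lagrange's formula $P(u)=\sum_iP(u_i)\prod_{j\ne i}\frac{u-u_j}{u_i-u_j}$ we have $|P(u_i)|\le s$ and $|u_i-u_j|\ge\delta$, and the coefficients of $\prod_{j\ne i}(u-u_j)$ have modulus at most $2^p$ since $u_j\in[0,1]$. Hence $\kappa\le(p+1)s\,2^p\delta^{-p}$, that is, $|Z|\le2(p+1)^{1+1/p}(s/\kappa)^{1/p}$. So $\gamma_1=1/p$ works.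

Let $\ell\ge2$. For $s>\kappa$ the claim holds with any $C\ge1$, so let $s\le\kappa$. Write $P=\sum_jP_j(u')u_\ell^j$ with $u'\in\mathbb R^{\ell-1}$; some $P_j$ has a coefficient of modulus at least $\kappa$. By induction the set of $u'$ with $|P_j(u')|\le\sqrt{s\kappa}$ has measure at most $C(s/\kappa)^{\gamma_{\ell-1}/2}$. For the other $u'$, the polynomial $P(u',\cdot)$ has a coefficient of modulus at least $\sqrt{s\kappa}$, and the case $\ell=1$ bounds the measure of the bad $u_\ell$ by $C(s/\sqrt{s\kappa})^{1/p}=C(s/\kappa)^{1/(2p)}$. By Fubini's theorem the claim holds with $\gamma_\ell=\min(\gamma_{\ell-1}/2,1/(2p))$.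
\end{proof}

\subsection{The set of good times}

\begin{proposition}\label{prop:key}
Let $V\subset H$ be compact and nonempty. There are $m$, a word $\mathbf i^*\in E^m$ and $\lambda_0\ge1$ such that for every $\lambda\ge\lambda_0$ the set
\[
G_\lambda=\big\{\tau\in(0,1)^m:\ \operatorname{rank}\partial_\tau\big[\Phi^{\mathbf i^*}(x,\tau/\lambda)\big]=d\ \text{ for all }x\in V\big\}
\]
is open and $|G_\lambda|\ge\frac12$.
\end{proposition}

\begin{proof}
Let $\mathcal J(x,\tau)$ be the $d\times m$ Jacobian matrix in the definition. It has rank $d$ if and only if $\det\mathcal J\mathcal J^T>0$. The function $\tau\mapsto\min_{x\in V}\det\mathcal J\mathcal J^T(x,\tau)$ is continuous because $V$ is compact, so $G_\lambda$ is open.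

The starting points of later copies of the word are slightly outside $V$, so we enlarge $V$. Choose $r_0>0$ with $V^+=\{y:\operatorname{dist}(y,V)\le r_0\}\subset H$, and let $\ell,\mathbf i,p,\kappa$ be given by Lemma~\ref{lem:coefficient} for $V^+$ and $C,\gamma$ by Lemma~\ref{lem:sublevel}. Fix an integer $N$ with $N\gamma/2\ge d(p+1)+1$. Let $\mathbf i^*$ be the $N$-fold repetition of $\mathbf i$ and $m=N\ell$. Write $\tau=(\tau^1,\dots,\tau^N)$ with $\tau^b\in(0,1)^\ell$, and let $y_b(x)$ be the position after the first $b$ copies; it depends on $\tau^1,\dots,\tau^b$ only. The total time is at most $m/\lambda$. So if $C_0m/\lambda\le r_0$ and $e^{Lm/\lambda}\le2$, then for $x,x'\in V$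
\begin{equation}\label{eq:yb}
y_b(x)\in V^+,\qquad|y_b(x)-y_b(x')|\le2|x-x'| .
\end{equation}
Let $D_{\mathbf c}$ refer to the word $\mathbf i$ and put $\Delta(y,t)=\max_{\mathbf c}|D_{\mathbf c}(y,t)|$. If $\Delta(y_{b-1}(x),\tau^b/\lambda)>0$ for some $b$, then $\mathcal J(x,\tau)$ has rank $d$: its columns for the $b$-th copy are the columns of $\lambda^{-1}\partial_t\Phi^{\mathbf i}(y_{b-1}(x),\tau^b/\lambda)$ multiplied by the differential of the later copies, which is invertible.

The functions $D_{\mathbf c}$ are smooth and vanish for $y$ outside the supports of the fields. So there is $C_1$ such that for all $\mathbf c$, $y,y'\in\mathbb R^d$, $u\in[0,1]^\ell$ and $\lambda\ge1$,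
\begin{gather}
\Big|D_{\mathbf c}(y,u/\lambda)-\sum_{|\alpha|\le p}\tfrac1{\alpha!}\partial_t^\alpha D_{\mathbf c}(y,0)\,\lambda^{-|\alpha|}u^\alpha\Big|\le C_1\lambda^{-p-1},\label{eq:taylor}\\
|D_{\mathbf c}(y,u/\lambda)-D_{\mathbf c}(y',u/\lambda)|\le C_1|y-y'|.\label{eq:lip}
\end{gather}
Three scales are in play: the guaranteed coefficient has size $\lambda^{-p}$, the errors have size $\lambda^{-p-1}$, and we put the threshold between them, at $\lambda^{-p-1/2}$.

\emph{One point, one copy.} Let $y\in V^+$ and take $\mathbf c$ from Lemma~\ref{lem:coefficient}. The polynomial $P(u)$ in \eqref{eq:taylor} has a coefficient of modulus at least $\kappa\lambda^{-p}$. If $\Delta(y,u/\lambda)\le\lambda^{-p-1/2}$, then $|P(u)|\le(1+C_1)\lambda^{-p-1/2}$. By Lemma~\ref{lem:sublevel},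
\[
\big|\{u\in(0,1)^\ell:\Delta(y,u/\lambda)\le\lambda^{-p-1/2}\}\big|\le C_2\lambda^{-\gamma/2},\qquad C_2=C\big((1+C_1)/\kappa\big)^\gamma .
\]

\emph{One point, $N$ copies.} For $x\in V$ let $\operatorname{Bad}(x)$ be the set of $\tau\in(0,1)^m$ with $\Delta(y_{b-1}(x),\tau^b/\lambda)\le\lambda^{-p-1/2}$ for all $b\le N$. Since $y_{b-1}(x)\in V^+$ does not depend on $\tau^b,\dots,\tau^N$, integrating first in $\tau^N$, then in $\tau^{N-1}$, and so on, gives $|\operatorname{Bad}(x)|\le(C_2\lambda^{-\gamma/2})^N$.

\emph{All points.} Let $V_\lambda\subseteq V$ be a maximal subset whose points have mutual distances greater than $\lambda^{-p-1}$. Every point of $V$ is within $\lambda^{-p-1}$ of $V_\lambda$. The balls of radius $\frac12\lambda^{-p-1}$ around the points of $V_\lambda$ are disjoint and lie in a fixed bounded set, so $V_\lambda$ has at most $C_3\lambda^{d(p+1)}$ points. Let $\tau\notin\bigcup_{x\in V_\lambda}\operatorname{Bad}(x)$ and $x'\in V$. Choose $x\in V_\lambda$ with $|x-x'|\le\lambda^{-p-1}$ and $b$ with $\Delta(y_{b-1}(x),\tau^b/\lambda)>\lambda^{-p-1/2}$.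 By \eqref{eq:yb} and \eqref{eq:lip}, $\Delta(y_{b-1}(x'),\tau^b/\lambda)>\lambda^{-p-1/2}-2C_1\lambda^{-p-1}\ge0$ if $\lambda\ge4C_1^2$. Hence $\tau\in G_\lambda$, and
\[
|(0,1)^m\setminus G_\lambda|\le C_3\lambda^{d(p+1)}\big(C_2\lambda^{-\gamma/2}\big)^N\le C_3C_2^N\lambda^{-1}.
\]
The constants $C_1,C_2,C_3,N$ do not depend on $\lambda$, so the right side is at most $\frac12$ for large $\lambda$.
\end{proof}

\subsection{Smoothing}

On $G_\lambda$ derivatives in space can be traded for derivatives in the times. Forward invariance of $M$ enters here and places the support in the interior.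

\begin{lemma}\label{lem:smoothing}
In the situation of Proposition~\ref{prop:key} let $\lambda\ge\lambda_0$, let $\theta\in C_c^\infty(G_\lambda)$, and let $\mu$ be a finite measure on $V\cap M$. Then $\nu=\int\mu(dx)\int\theta(\tau)\,\delta_{\Phi^{\mathbf i^*}(x,\tau/\lambda)}\,d\tau$ has a density in $C_c^\infty(\operatorname{int}M)$.
\end{lemma}

\begin{proof}
Write $\Psi(x,\tau)=\Phi^{\mathbf i^*}(x,\tau/\lambda)$ and $\mathcal J=\partial_\tau\Psi$. The matrix $\mathcal J\mathcal J^T$ is invertible on an open set containing $V\times G_\lambda$; let $\xi_j(x,\tau)\in\mathbb R^m$ be the $j$-th row of $(\mathcal J\mathcal J^T)^{-1}\mathcal J$ there. For smooth $f$ on $\mathbb R^d$ the chain rule gives $\nabla_\tau(f\circ\Psi)=\mathcal J^T(\nabla f)\circ\Psi$, hence $(\partial_jf)\circ\Psi=\xi_j\cdot\nabla_\tau(f\circ\Psi)$, and for fixed $x\in V$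
\[
\int(\partial_jf)(\Psi)\,\theta\,d\tau=-\int f(\Psi)\,\operatorname{div}_\tau(\theta\,\xi_j)\,d\tau .
\]
The new weight is smooth in $(x,\tau)$ and has $\tau$-support in $\operatorname{supp}\theta$, so the step can be repeated. After $|\beta|$ steps, $\int(\partial^\beta f)(\Psi)\theta\,d\tau=\int f(\Psi)\theta_\beta(x,\tau)\,d\tau$ with $\theta_\beta$ continuous, hence bounded, on the compact set $V\times\operatorname{supp}\theta$. Integrating against $\mu$ we obtain $|\int\partial^\beta f\,d\nu|\le C_\beta\|f\|_\infty$ for smooth bounded $f$ with bounded derivatives. The choice $f(y)=e^{-\sqrt{-1}\,\zeta\cdot y}$ gives $|\zeta^\beta\hat\nu(\zeta)|\le C_\beta$ for all $\beta$. So $\hat\nu$ decays faster than any power, and by Fourier inversion $\nu$ has a $C^\infty$ density.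

Let $x\in V\cap M$ and $\tau\in\operatorname{supp}\theta$. The map $\Psi(x,\cdot)$ is a submersion at $\tau$, so it maps a neighborhood of $\tau$ in $(0,1)^m$ onto a neighborhood of $\Psi(x,\tau)$; and it maps $(0,1)^m$ into $M$. Hence $\Psi(x,\tau)\in\operatorname{int}M$. So $\nu$ is carried by $\Psi((V\cap M)\times\operatorname{supp}\theta)$, a compact subset of $\operatorname{int}M$, and the continuous density vanishes on its open complement.
\end{proof}

\section{Growth of $C^k$ norms under transport}\label{sec:growth}

Differentiating the transport equation $k$ times produces terms of top order, whose coefficients involve only first derivatives of the fields and grow linearly in $k$, and terms of lower order, whose coefficients we do not control as $k$ grows. A norm that discounts each derivative by a small factor makes the second kind negligible. For $\varepsilon\in(0,1]$ and $f\in C_c^k(\mathbb R^d)$ let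
\[
\|f\|_{k,\varepsilon}=\max_{|\beta|\le k}\varepsilon^{|\beta|}\|\partial^\beta f\|_\infty .
\]
This norm is equivalent to the $C^k$ norm.

\begin{lemma}\label{lem:growth}
Let $L_*=1+d\max_{i,j,l}\|\partial_jv^i_l\|_\infty$. For every $k$ there is $\varepsilon_k\in(0,1]$ such that for all $\varepsilon\in(0,\varepsilon_k]$, $t\ge0$, $i\in E$ and $f\in C_c^k(\mathbb R^d)$,
\[
\|(\varphi^i_t)_*f\|_{k,\varepsilon}\le e^{L_*(k+1)t}\|f\|_{k,\varepsilon}.
\]
Moreover, $(\varphi^i_t)_*$ maps $C_0^k(\operatorname{int}M)$ into itself, and for $f\in C_0^k(\operatorname{int}M)$ and $\mathbf i\in E^\ell$ the map $t\mapsto(\Phi^{\mathbf i}(\cdot,t))_*f$ is continuous from $[0,\infty)^\ell$ to $C_0^k(\operatorname{int}M)$.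
\end{lemma}

\begin{proof}
For fixed $t$ the operator $(\varphi^i_t)_*$ is bounded in the $C^k$ norm, since $\varphi^i_{-t}$ is smooth and is the identity outside a compact set, and mollification approximates $f\in C_c^k$ in this norm by functions in $C_c^\infty$. So let $f\in C_c^\infty$ and $v=v^i$. The function $u(t,\cdot)=(\varphi^i_t)_*f$ solves the continuity equation $\partial_tu+v\cdot\nabla u=-(\operatorname{div}v)u$. Applying $\partial^\beta$ with $|\beta|\le k$,
\[
\partial_t\partial^\beta u+v\cdot\nabla\partial^\beta u=-\sum_{0\ne\gamma\le\beta}\binom\beta\gamma\partial^\gamma v\cdot\nabla\partial^{\beta-\gamma}u-\sum_{\gamma\le\beta}\binom\beta\gamma\partial^\gamma(\operatorname{div}v)\,\partial^{\beta-\gamma}u .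
\]
Let $L_1=L_*-1$. The terms of order $|\beta|$ in $u$ are those with $|\gamma|=1$ in the first sum and $\gamma=0$ in the second. The former are $\beta_j\,\partial_jv\cdot\nabla\partial^{\beta-e_j}u$, and their sum is at most $|\beta|L_1\max_{|\beta'|=|\beta|}\|\partial^{\beta'}u\|_\infty$; the latter is at most $L_1\|\partial^\beta u\|_\infty$. The remaining terms have order less than $|\beta|$ and are bounded together by $K_k\max_{|\beta'|<|\beta|}\|\partial^{\beta'}u\|_\infty$, where $K_k$ depends only on $k$ and the fields. Let $\varepsilon K_k\le1$. Since $\varepsilon^{|\beta|}\le\varepsilon\cdot\varepsilon^{|\beta'|}$ for $|\beta'|<|\beta|$, the right side multiplied by $\varepsilon^{|\beta|}$ is at most $((k+1)L_1+1)\|u(t)\|_{k,\varepsilon}\le L_*(k+1)\|u(t)\|_{k,\varepsilon}$. The left side, evaluated at $(t,\varphi^i_t(x))$, is $\frac{d}{dt}[\partial^\beta u(t,\varphi^i_t(x))]$. Integrating in $t$ and taking the supremum over $x$ and $\beta$ gives $\|u(t)\|_{k,\varepsilon}\le\|f\|_{k,\varepsilon}+L_*(k+1)\int_0^t\|u(s)\|_{k,\varepsilon}\,ds$, and Gronwall's inequality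 gives the bound.

The set $\varphi^i_t(\operatorname{int}M)$ is open and contained in $M$, hence contained in $\operatorname{int}M$. So $C_c^k(\operatorname{int}M)$ is preserved, and so is its closure. Finally, for $|\beta|\le k$ the function $(t,y)\mapsto\partial_y^\beta[(\Phi^{\mathbf i}(\cdot,t))_*f](y)$ is continuous and vanishes for $y\notin M$, so it is uniformly continuous when $t$ ranges over a compact set; this is the continuity in norm.
\end{proof}

Let $\mathcal B_k=C_0^k(\operatorname{int}(M)\times E)$ with the norm $\|f\|=\sum_i\|f(\cdot,i)\|_{k,\varepsilon}$ for some fixed $\varepsilon\in(0,\varepsilon_k]$. It is a Banach space, and we identify $f\in\mathcal B_k$ with the signed measure that has density $f$.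

\begin{lemma}\label{lem:operator}
Let $\lambda q>L_*(k+1)$ and let $g$ be bounded and $\mathcal F_n$-measurable. Then $\mathcal K_n[g]$ maps $\mathcal B_k$ into itself, with operator norm at most $\max_{i_0}\mathbb E_{i_0}\big[|g|\,e^{L_*(k+1)T_n}\big]$.
\end{lemma}

\begin{proof}
Recall that a map into a Banach space that is a pointwise limit of simple functions is Bochner integrable if and only if its norm is integrable, that the norm of the integral is at most the integral of the norm, and that bounded linear functionals commute with the integral. Let $f\in\mathcal B_k$ and $j\in E$, and put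
\[
F_j=\sum_{i_0}\mathbb E_{i_0}\big[g\,\mathbf 1_{\{i_n=j\}}\,(\Phi_n)_*f(\cdot,i_0)\big].
\]
For each word $(i_1,\dots,i_n)$ the integrand is the product of a bounded measurable function of the times and a continuous map from $[0,\infty)^n$ to $C_0^k(\operatorname{int}M)$, by Lemma~\ref{lem:growth}; such a product is a limit of simple functions. Its norm is at most $|g|e^{L_*(k+1)T_n}\|f(\cdot,i_0)\|_{k,\varepsilon}$, which is integrable by \eqref{eq:moment}. So $F_j\in C_0^k(\operatorname{int}M)$, and summing over $j$ gives the stated bound for $\sum_j\|F_j\|_{k,\varepsilon}$. Evaluation at a point $y$ is a bounded functional, so $F_j(y)$ is the expectation of the values at $y$. For bounded measurable $\psi$ on $M$, Fubini's theorem and the definition of push-forward give $\int\psi F_j\,dy=\sum_{i_0}\int f(x,i_0)\,\mathbb E_{i_0}[g\,\mathbf 1_{\{i_n=j\}}\psi(\Phi_n(x))]\,dx$. Thus $F_j$ is the density of $\mathcal K_n[g]f$ on $M\times\{j\}$.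
\end{proof}

\section{Averaging}\label{sec:averaging}

We need all paths $X_t(x)$ to stay close to the averaged orbits on one event that does not depend on $x$. This is possible because the distance is controlled by the occupation times of the index alone.

\begin{lemma}\label{lem:det}
Let $Q\in\mathcal Q$, let $I:[0,T']\to E$ be piecewise constant, let $X_t$ solve $\dot X_t=v^{I_t}(X_t)$, $X_0=x\in\mathbb R^d$, and let $\Theta_i(t)=\int_0^t(\mathbf 1_{\{I_s=i\}}-\varpi_Q(i))\,ds$. If $|\Theta_i|\le\epsilon$ on $[0,T']$ for all $i$, then $|X_t-\bar\varphi^Q_t(x)|\le C(T')\epsilon$ on $[0,T']$, where $C(T')=|E|C_0(1+LT')e^{LT'}$.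
\end{lemma}

\begin{proof}
Since $v^{I_s}=\bar v^Q+\sum_i\Theta_i'(s)v^i$,
\[
X_t-\bar\varphi^Q_t(x)=\int_0^t\big(\bar v^Q(X_s)-\bar v^Q(\bar\varphi^Q_s(x))\big)\,ds+\sum_i\int_0^tv^i(X_s)\,\Theta_i'(s)\,ds .
\]
Integrating by parts, the $i$-th term of the sum is $v^i(X_t)\Theta_i(t)-\int_0^t\Theta_i(s)Dv^i(X_s)\dot X_s\,ds$, of modulus at most $\epsilon(C_0+T'LC_0)$. The field $\bar v^Q$ has Lipschitz constant at most $L$, and Gronwall's inequality concludes the proof.
\end{proof}

\begin{remark}\label{rem:periodic}
Let $I$ be periodic with period $h$, spending the time $h\varpi_Q(i)$ of each period in the state $i$. Then $\Theta_i$ vanishes at multiples of $h$ and $|\Theta_i|\le h$. For $x\in M$ the path $X_t$ stays in $M$, and it converges to $\bar\varphi^Q_t(x)$ as $h\to0$. Since $M$ is closed, it is forward invariant under $\bar\varphi^Q$. Also, if all averaged orbits from $M$ converge to one point $z$, then $z$ is accessible.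
\end{remark}

\begin{proposition}\label{prop:averaging}
Let $\mathcal N\subset\mathcal Q$ be compact, $T'>0$ and $\epsilon\in(0,1]$. There are $C,c>0$ such that for all $Q\in\mathcal N$, $\lambda\ge1$, $i_0\in E$ and $n\le\lambda qT'$ there is an event of $\mathbb P_{i_0}$-probability at least $1-Ce^{-c\lambda}$ on which
\[
\Big|T_l-\frac l{\lambda q}\Big|\le\epsilon\quad(l\le n),\qquad|X_t(x)-\bar\varphi^Q_t(x)|\le\epsilon\quad(x\in\mathbb R^d,\ t\le T_n).
\]
\end{proposition}

\begin{proof}
Let $\Theta_i$ be as in Lemma~\ref{lem:det} for the signal $I_s=i_l$ on $(T_{l-1},T_l)$. It is linear on each $[T_{l-1},T_l]$, so its modulus is largest at a node, and $\lambda\Theta_i(T_l)=\sum_{j\le l}\tau_jg(i_j)$ with $g=\mathbf 1_{\{i\}}-\varpi_Q(i)$, a function on $E$. Choose $\epsilon'\in(0,\epsilon]$ with $C(T'+1)\epsilon'\le\epsilon$. On the event that $|T_l-l/(\lambda q)|\le\epsilon'$ and $|\Theta_i(T_l)|\le\epsilon'$ for all $l\le n$ and all $i$, we have $T_n\le T'+1$, and Lemma~\ref{lem:det} gives the claim. It remains to bound the probability of the complement.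

\emph{Martingale decomposition.} Fix $i$. The variables $g(i_j)$ are not independent, so we solve the Poisson equation $h-Ah=g$. Let $\operatorname{osc}f=\max f-\min f$. Subtracting $a$ from all entries of $A$ does not change $Af(i')-Af(i'')$ and leaves nonnegative rows of sum at most $1-a$, so $\operatorname{osc}(Af)\le(1-a)\operatorname{osc}f$. The functions $A^jg$ have $\varpi_Q$-mean zero, so $|A^jg|\le\operatorname{osc}(A^jg)\le(1-a)^j$. Hence $h=\sum_{j\ge0}A^jg$ converges, $|h|\le1/a$ and $h-Ah=g$. Therefore
\[
\lambda\Theta_i(T_l)=Y_l+q^{-1}Y'_l+q^{-1}\big(Ah(i_0)-Ah(i_l)\big),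
\]
with the martingales $Y_l=\sum_{j\le l}(\tau_j-\frac1q)g(i_j)$ and $Y'_l=\sum_{j\le l}(h(i_j)-Ah(i_{j-1}))$. The last term has modulus at most $2/(aq)$, which is at most $\lambda\epsilon'/3$ for $\lambda\ge6/(aq\epsilon')$; smaller $\lambda$ are covered by enlarging $C$. As $q\ge1$, it suffices to bound the probabilities that $|Y_l|$ or $|Y'_l|$ exceeds $\lambda\epsilon'/3$ for some $l\le n$. We use the maximal inequality $\mathbb P(\max_lZ_l\ge b)\le1/b$ for a nonnegative supermartingale with $Z_0=1$.

\emph{The martingale $Y$.} Let $|s|\le q/2$, $|z|\le1$ and $y=sz/q$, so $|y|\le\frac12$. Then $\mathbb E\,e^{sz(\tau_j-1/q)}=e^{-y}/(1-y)\le e^{y^2}$, because $-y-\log(1-y)\le\sum_{r\ge2}|y|^r/r\le\frac{y^2}{2(1-|y|)}\le y^2$. Since $|g|\le1$ and $\tau_j$ is independent of $\mathcal F_{j-1}$ and $i_j$, the process $e^{sY_l-ls^2/q^2}$ is a supermartingale. For $0<s\le q/2$ this gives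
\[
\mathbb P_{i_0}\Big(\max_{l\le n}(\pm Y_l)\ge\lambda\epsilon'/3\Big)\le\exp\big(-s\lambda\epsilon'/3+\lambda T's^2/q\big)\le e^{-s\lambda\epsilon'/6}\quad\text{for }s=\min\Big(\frac q2,\frac{q\epsilon'}{6T'}\Big).
\]
The same estimate with $g$ replaced by $1$ controls $\lambda(T_l-l/(\lambda q))=\sum_{j\le l}(\tau_j-\frac1q)$.

\emph{The martingale $Y'$.} Its increments are bounded by $2/a$. Hoeffding's lemma states that $\mathbb E\,e^{s\xi}\le e^{s^2b^2/2}$ if $\mathbb E\,\xi=0$ and $|\xi|\le b$. So $e^{sY'_l-2ls^2/a^2}$ is a supermartingale for all $s\in\mathbb R$, and $\mathbb P_{i_0}(\max_{l\le n}(\pm Y'_l)\ge\lambda\epsilon'/3)\le\exp(-s\lambda\epsilon'/3+2\lambda qT's^2/a^2)=e^{-s\lambda\epsilon'/6}$ for $s=\epsilon'a^2/(12qT')$. A union bound over $i\in E$ and the signs finishes the proof; the constants depend only on $q$, $a$, $T'$, $\epsilon$ and the fields.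
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

\subsection{Time windows in which the averaged flow is in $H$}

\begin{lemma}\label{lem:minimal}
We have $\mathcal Q_0^w\subseteq\mathcal Q_*$. If $Q\in\mathcal Q_*$, then every forward orbit of $\bar\varphi^Q$ that starts in $M$ meets $H$.
\end{lemma}

\begin{proof}
Let $Z$ be a minimal set and $t\ge0$. The set $\bar\varphi^Q_t(Z)\subseteq Z$ is nonempty, compact and forward invariant, so it equals $Z$. Hence $Z\subseteq\bar\varphi^Q_t(M)$ for all $t$, that is, $Z\subseteq K^Q$. If $Q\in\mathcal Q_0^w$, then $\emptyset\ne Z\subseteq K^Q\subset H$, so $Q\in\mathcal Q_*$.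

If a forward orbit from $M$ avoids $H$, its closure avoids the open set $H$ and is a compact forward invariant subset of $M$. By Zorn's lemma the closure contains a minimal set, since the intersection of a chain of nonempty compact forward invariant sets is again such a set. This minimal set is disjoint from $H$, so $Q\notin\mathcal Q_*$.
\end{proof}

\begin{lemma}\label{lem:windows}
Let $Q_0\in\mathcal Q_*$. There are open sets $U_1,\dots,U_J$ covering $M$, times $t_1,\dots,t_J\ge0$, numbers $\sigma\in(0,1]$ and $r>0$, and a nonempty compact set $V\subset H$ such that for all $j$, $x\in U_j\cap M$ and $t\in[t_j,t_j+\sigma]$ the closed ball of radius $2r$ around $\bar\varphi^{Q_0}_t(x)$ lies in $V$. If $Q_0\in\mathcal Q_0^w$, one can take $J=1$.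
\end{lemma}

\begin{proof}
For $x\in M$ choose, by Lemma~\ref{lem:minimal}, a time $t_x\ge0$ with $z_x=\bar\varphi^{Q_0}_{t_x}(x)\in H$, and $r_x>0$ such that the closed ball $V_x$ of radius $3r_x$ around $z_x$ lies in $H$. By continuity there are an open neighborhood $U_x$ of $x$ and $\sigma_x\in(0,1]$ with $|\bar\varphi^{Q_0}_t(x')-z_x|\le r_x$ for $x'\in U_x$ and $t\in[t_x,t_x+\sigma_x]$. Take a finite subcover of $M$, let $V$ be the union of the corresponding balls $V_x$, and let $r$ and $\sigma$ be the least of the corresponding $r_x$ and $\sigma_x$.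

If $K=K^{Q_0}\subset H$, choose $r$ with $V=\{y:\operatorname{dist}(y,K)\le3r\}\subset H$. The compact sets $\bar\varphi^{Q_0}_t(M)$ decrease to $K$, so they lie in $\{\operatorname{dist}(\cdot,K)<r\}$ for all $t\ge t_1$, for some $t_1$. Take $U_1=\mathbb R^d$ and $\sigma=1$.
\end{proof}

A reader interested only in Theorem~\ref{thm:A} may take $J=1$ below; then $\chi_1=1$ on $M$ and the index $j$ disappears.

\subsection{Constants and weights}

Fix $Q_0\in\mathcal Q_*$ and the data of Lemma~\ref{lem:windows}. Let $T=\max_jt_j$, and let $\chi_j\in C_c^\infty(U_j)$ satisfy $0\le\chi_j\le1$ and $\sum_j\chi_j=1$ on $M$. The map $Q\mapsto\varpi_Q$ is continuous on $\mathcal Q$, because every limit point of $\varpi_{Q'}$ as $Q'\to Q$ is a probability vector annihilated by $Q$. Since $|\bar v^Q-\bar v^{Q_0}|\le C_0\sum_i|\varpi_Q(i)-\varpi_{Q_0}(i)|$, Gronwall's inequality gives a compact neighborhood $\mathcal N\subset\mathcal Q$ of $Q_0$ with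
\begin{equation}\label{eq:close}
|\bar\varphi^Q_t(x)-\bar\varphi^{Q_0}_t(x)|\le r\qquad(Q\in\mathcal N,\ x\in M,\ 0\le t\le T+1).
\end{equation}
Let $q,a$ be the constants of Section~\ref{sec:discrete} for $\mathcal N$, and $m,\mathbf i^*,\lambda_0$ those of Proposition~\ref{prop:key} for $V$. From now on $Q\in\mathcal N$ and $\lambda\ge\lambda_1=\max(\lambda_0,8m/(q\sigma))$. Since $G_\lambda$ is open of measure at least $\frac12$, it contains a compact set of measure at least $\frac14$, and there is $\eta=\eta_\lambda\in C_c^\infty(G_\lambda)$ with $0\le\eta\le1$ and $\int\eta\,d\tau\ge\frac14$.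

The step number $l$ corresponds to the time $l/(\lambda q)$. We place $B$ consecutive blocks of $m$ steps in the middle of the $j$-th window:
\[
n_j=\Big\lceil\lambda q\Big(t_j+\frac\sigma4\Big)\Big\rceil,\quad B=\Big\lfloor\frac{\lambda q\sigma}{4m}\Big\rfloor,\quad l^j_b=n_j+(b-1)m\ \ (1\le b\le B),\quad n=\max_jn_j+Bm .
\]
As $\lambda q\sigma/(4m)\ge2$, we have $B\ge\lambda q\sigma/(8m)$ and $1/(\lambda q)\le\sigma/8$. Hence
\begin{equation}\label{eq:range}
\frac l{\lambda q}\in\Big[t_j+\frac\sigma4,\ t_j+\frac{5\sigma}8\Big]\quad\text{for }n_j\le l\le n_j+Bm,\qquad n\le\lambda q(T+1).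
\end{equation}
The block $(j,b)$ consists of the steps $l^j_b+1,\dots,l^j_b+m$; denote its word by $\mathbf i^j_b$ and its times by $\tau^j_b\in\mathbb R_{\ge0}^m$. As in Section~\ref{sec:oned}, define
\[
\Gamma^j_b=\{\Phi_{l^j_b}(U_j\cap M)\subseteq V\},\qquad e^j_b=\mathbf 1_{\Gamma^j_b}\,\mathbf 1_{\{\mathbf i^j_b=\mathbf i^*\}}\,\eta(\tau^j_b),\qquad w_j=\prod_{b=1}^B(1-e^j_b)\in[0,1].
\]
The event $\Gamma^j_b$ belongs to $\mathcal F_{l^j_b}$: for each word, the set of times at which a given $x$ is mapped into the closed set $V$ is closed, and so is the intersection over $x\in U_j\cap M$.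

\begin{lemma}\label{lem:weight}
There are $C',c'>0$ such that $\mathbb E_{i_0}[w_j]\le C'e^{-c'\lambda}$ for all $Q\in\mathcal N$, $\lambda\ge\lambda_1$, $i_0\in E$ and $j\le J$.
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:averaging} with $T'=T+1$ and $\epsilon=\min(\sigma/8,r)$. On the event it provides, \eqref{eq:range} gives $T_l\in[t_j,t_j+\sigma]$ for $n_j\le l\le n_j+Bm$, and \eqref{eq:close} gives $|\Phi_l(x)-\bar\varphi^{Q_0}_{T_l}(x)|\le2r$ for these $l$ and $x\in M$. By Lemma~\ref{lem:windows} all $\Gamma^j_b$ occur on this event, and then $w_j=\prod_b(1-\tilde e^j_b)$ with $\tilde e^j_b=\mathbf 1_{\{\mathbf i^j_b=\mathbf i^*\}}\eta(\tau^j_b)$. Given $\mathcal F_{l^j_b}$, the word $\mathbf i^*$ has probability at least $a^m$, and the times $\tau^j_b$ are independent of it with a density at least $(qe^{-q})^m$ on $(0,1)^m$. So $\mathbb E_{i_0}[\tilde e^j_b\mid\mathcal F_{l^j_b}]\ge\delta=\frac14a^m(qe^{-q})^m$. The factors with $b'<b$ are $\mathcal F_{l^j_b}$-measurable, so conditioning successively gives $\mathbb E_{i_0}\prod_b(1-\tilde e^j_b)\le(1-\delta)^B\le e^{-\delta\lambda q\sigma/(8m)}$.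 Take $C'=C+1$ and $c'=\min(c,\delta q\sigma/(8m))$.
\end{proof}

The number $\delta$ does not depend on $\lambda$. This uses the uniform bound $|G_\lambda|\ge\frac12$ and the positivity of the off-diagonal rates, through $a>0$.

\subsection{The decomposition}

For finite signed measures $\mu$ on $M\times E$ let $\chi_j\mu$ be the measure $\chi_j(x)\mu(dx,i)$, and put
\[
R\mu=\sum_{j=1}^J\mathcal K_n[w_j](\chi_j\mu),\qquad S\mu=\sum_{j=1}^J\mathcal K_n[1-w_j](\chi_j\mu).
\]
Then $R+S=\mathcal K_n[1]$, so Lemma~\ref{lem:fixed} gives $\pi=S\pi+R\pi$ for every stationary distribution $\pi$ of PDMP($\lambda Q$).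

\begin{lemma}\label{lem:S}
If $\lambda q>L_*(k+1)$, then $S\mu\in\mathcal B_k$ for every finite measure $\mu$ on $M\times E$.
\end{lemma}

\begin{proof}
Fix $j$. Sorting by the first marked block, $1-w_j=\sum_be^j_b\prod_{b'<b}(1-e^j_{b'})$. The $b$-th summand is the product of $h_b=\mathbf 1_{\Gamma^j_b}\prod_{b'<b}(1-e^j_{b'})$, a function of the first $l=l^j_b$ steps, of $\tilde e=\mathbf 1_{\{\mathbf i^j_b=\mathbf i^*\}}\eta(\tau^j_b)$, a function of the next $m$ steps, and of the constant $1$ on the remaining $n''=n-l-m\ge0$ steps. By \eqref{eq:factor} the corresponding part of $S\mu$ is $\mathcal K_{n''}[1]\,\mathcal K_m[\tilde e]\,\mathcal K_l[h_b](\chi_j\mu)$.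

The measure $\chi_j\mu$ is carried by $(U_j\cap M)\times E$, and on $\Gamma^j_b$ the map $\Phi_l$ sends $U_j\cap M$ into $V\cap M$. So $\mathcal K_l[h_b](\chi_j\mu)=\sum_i\mu_i\otimes\delta_i$ with finite measures $\mu_i$ on $V\cap M$. Next, $\mathcal K_m[\tilde e](\mu_i\otimes\delta_i)=A_{ii^*_1}A_{i^*_1i^*_2}\cdots A_{i^*_{m-1}i^*_m}\,\nu_i\otimes\delta_{i^*_m}$, where $\nu_i$ is the measure of Lemma~\ref{lem:smoothing} for $\mu_i$ and $\theta(\tau)=\eta(\tau)q^me^{-q(\tau_1+\dots+\tau_m)}\in C_c^\infty(G_\lambda)$. It has a density in $C_c^\infty(\operatorname{int}M)$, so the result lies in $\mathcal B_k$. Finally, $\mathcal K_{n''}[1]$ preserves $\mathcal B_k$ by Lemma~\ref{lem:operator}.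
\end{proof}

Let $\log^+=\max(\log,0)$ and
\[
\Lambda_{\mathcal N}=\max\Big(\lambda_1,\ \frac{4L_*}q,\ \frac{\log^+(16J^2C')+4L_*(T+1)}{c'}\Big).
\]
This number depends neither on $k$ nor on $Q\in\mathcal N$.

\begin{lemma}\label{lem:R}
Let $\lambda\ge\Lambda_{\mathcal N}(k+1)$. For $\varepsilon\in(0,\varepsilon_k]$ small enough, $R$ maps $\mathcal B_k$ into itself with norm at most $\frac12$. Also $\|R\mu\|_{TV}\le\frac12\|\mu\|_{TV}$.
\end{lemma}

\begin{proof}
Multiplication by $\chi_j$ preserves $C_c^k(\operatorname{int}M)$ and is bounded, so it preserves $C_0^k(\operatorname{int}M)$. By Leibniz' rule, for $|\beta|\le k$,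
\[
\varepsilon^{|\beta|}\|\partial^\beta(\chi_jf)\|_\infty\le\|f\|_{k,\varepsilon}\Big(1+\varepsilon\sum_{0\ne\gamma\le\beta}\binom\beta\gamma\|\partial^\gamma\chi_j\|_\infty\Big)\le2\|f\|_{k,\varepsilon}
\]
if $\varepsilon$ is small in terms of $k$ and the $\chi_j$. The cutoffs depend on the starting point, but they do not depend on $\lambda$ or on the steps, so they cost only the factor $2J$. By Lemma~\ref{lem:operator}, the Cauchy--Schwarz inequality and $w_j^2\le w_j$,
\[
\|R\|_{\mathcal B_k\to\mathcal B_k}\le2J\max_{i_0,j}\mathbb E_{i_0}\big[w_je^{L_*(k+1)T_n}\big]\le2J\max_{i_0,j}\big(\mathbb E_{i_0}w_j\big)^{1/2}\big(\mathbb E_{i_0}e^{2L_*(k+1)T_n}\big)^{1/2}.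
\]
Let $y=2L_*(k+1)/(\lambda q)$. Then $y\le\frac12$, so by \eqref{eq:moment} and \eqref{eq:range} the last expectation is $(1-y)^{-n}\le e^{2yn}\le e^{4L_*(k+1)(T+1)}$. By Lemma~\ref{lem:weight} and the choice of $\Lambda_{\mathcal N}$,
\[
\|R\|_{\mathcal B_k\to\mathcal B_k}\le2J\big(C'e^{-c'\lambda+4L_*(k+1)(T+1)}\big)^{1/2}\le2J\,(16J^2)^{-1/2}=\tfrac12 .
\]
For the total variation, $\sum_j\|\chi_j\mu\|_{TV}=\|\mu\|_{TV}$, and \eqref{eq:TV} gives $\|R\mu\|_{TV}\le C'e^{-c'\lambda}\|\mu\|_{TV}\le\frac1{16}\|\mu\|_{TV}$.
\end{proof}

\subsection{Conclusion}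

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The inclusion $\mathcal Q_0^w\subseteq\mathcal Q_*$ is in Lemma~\ref{lem:minimal}. Let $Q_0\in\mathcal Q_*$, let $\mathcal N$ be as above, $Q\in\mathcal N$, $\lambda\ge\Lambda_{\mathcal N}(k+1)$, and let $\pi$ be stationary for PDMP($\lambda Q$). Iterating $\pi=S\pi+R\pi$ gives $\pi=\sum_{s<N}R^sS\pi+R^N\pi$ for every $N$. By Lemma~\ref{lem:R}, $R^N\pi\to0$ in total variation. Since $\lambda q\ge4L_*(k+1)$, Lemma~\ref{lem:S} gives $S\pi\in\mathcal B_k$, and by Lemma~\ref{lem:R} the series $\sum_sR^sS\pi$ converges in $\mathcal B_k$. As $M$ has finite Lebesgue measure, it also converges in $L^1$, that is, in total variation. So $\pi$ has the density $\sum_{s\ge0}R^sS\pi\in\mathcal B_k$.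

To obtain one function on $\mathcal Q_*$, let $\mathcal A(Q)$ be the set of $\Lambda'\ge1$ such that for all $k\ge0$ and $\lambda\ge\Lambda'(k+1)$ every stationary distribution of PDMP($\lambda Q$) has a density in $\mathcal B_k$, and put $\Lambda(Q)=1+\inf\mathcal A(Q)$. We have shown that $\Lambda_{\mathcal N}\in\mathcal A(Q)$ for $Q\in\mathcal N$, so $\Lambda\le1+\Lambda_{\mathcal N}$ on $\mathcal N\cap\mathcal Q_*$. Thus $\Lambda$ is finite and locally bounded. The set $\mathcal A(Q)$ is upward closed, so it contains $\Lambda(Q)$, which is the assertion.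
\end{proof}

Theorem~\ref{thm:A} follows, as explained in Section~\ref{sec:intro}, and with it the conjecture.

\section{Two examples}\label{sec:sharp}

In both examples $Q$ is the matrix of Proposition~\ref{prop:oned}, and we take $\mathcal N=\{Q\}$, so that $q=2$ and all entries of $A$ equal $\frac12$.

\subsection{The threshold grows at least linearly in $k$}

\begin{proof}[Proof of Proposition~\ref{prop:oned}]
The point $\frac12$ is reached from $x>\frac12$ along $v^1$ and from $x<\frac12$ along $v^2$, and $v^1(\frac12)\ne0$. So (S) holds, the stationary distribution is unique, and it suffices to show that the probability measure $\pi$ with the densities $\pi_1,\pi_2$ in the statement is stationary.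

Let $F(x)=c_\lambda x^\lambda(1-x)^\lambda$. Then $x\pi_1=(1-x)\pi_2=F$, the function $F$ is absolutely continuous on $[0,1]$ with $F(0)=F(1)=0$, and
\[
F'=c_\lambda\lambda x^{\lambda-1}(1-x)^{\lambda-1}(1-2x)=\lambda(\pi_1-\pi_2).
\]
Let $C^1$ denote the functions $f$ on $[0,1]\times E$ with $f_i=f(\cdot,i)\in C^1([0,1])$, normed by the largest of the numbers $\|f_i\|_\infty,\|f_i'\|_\infty$, and let $\mathcal Lf(x,i)=v^i(x)f_i'(x)+\lambda\sum_jQ_{ij}f_j(x)$. For $f\in C^1$, integration by parts gives
\[
\int\mathcal Lf\,d\pi=\int_0^1\big[(f_2'-f_1')F+\lambda(f_2-f_1)(\pi_1-\pi_2)\big]dx=\int_0^1\big((f_2-f_1)F\big)'dx=0 .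
\]

We pass from $\mathcal L$ to the semigroup, in the notation of Lemma~\ref{lem:fixed} with $\rho=2\lambda$. The flows are affine with slope $e^{-t}$, so $U_t$ is a strongly continuous semigroup of contractions on $C^1$ and on the space $C^0$ of continuous functions; $A$ is a contraction on both. In \eqref{eq:dyson} the integrand is continuous with values in $C^1$, and $\|P_t^{(j)}f\|_{C^1}\le e^{-\rho t}\frac{(\rho t)^j}{j!}\|f\|_{C^1}$. So $P_t$ preserves $C^1$, and by the same bound in $C^0$ it preserves $C^0$. By \eqref{eq:last}, $\|P_hf-f\|_\infty\le\|e^{-\rho h}U_hf-f\|_\infty+\rho h\|f\|_\infty\to0$ as $h\downarrow0$ for $f\in C^0$. For $f\in C^1$ we have, uniformly as $h\downarrow0$, $(e^{-\rho h}U_hf-f)/h\to v^if_i'-\rho f$, and the integral in \eqref{eq:last} divided by $h$ tends to $\rho Af$, because $\|P_sAU_{h-s}f-Af\|_\infty\le\|U_{h-s}f-f\|_\infty+\|P_sAf-Af\|_\infty$. Thus $(P_hf-f)/h\to\mathcal Lf$ uniformly. Applying this to $P_tf\in C^1$, the continuous function $t\mapsto\int P_tf\,d\pi$ has right derivative $\int\mathcal LP_tf\,d\pi=0$ everywhere, so it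 is constant. Since $C^1$ is dense in $C^0$, $\pi$ is stationary.

A function in $C_0^k((0,1))$ extends by zero to a $C^k$ function on $\mathbb R$ whose derivatives up to order $k$ vanish at $0$, so it is $o(x^k)$ as $x\to0$ by Taylor's formula. A continuous version of $\pi_1$ equals $\pi_1$ on $(0,1)$, and $\pi_1(x)\sim c_\lambda x^{\lambda-1}$. So $\pi^{\lambda Q}\in C_0^k$ forces $\lambda>k+1$. Conversely, if $\lambda>k+1$, the derivatives of $\pi_i$ up to order $k$ tend to zero at $0$ and at $1$, so the extension of $\pi_i$ by zero is $C^k$. The dilates $\pi_i(\frac12+(1+s)(x-\frac12))$, $s>0$, have compact support in $(0,1)$ and converge to $\pi_i$ in $C^k$ as $s\to0$.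
\end{proof}

\subsection{The condition on the attractor cannot be dropped}

In Proposition~\ref{prop:twod} the brackets span near $x_1=0$, which the process reaches only by a large deviation. For the typical motion $x_1$ stays near $\frac12$, where the second coordinate is contracted toward $0$ at rate $1$ whatever the switching. The faster the switching, the longer these stretches last, and the more mass accumulates near the line $x_2=0$.

\begin{proof}[Proof of Proposition~\ref{prop:twod}]
Here $b([0,1])\subseteq[0,1]$, so Example~\ref{ex:planar} applies: $K^Q=\{(\frac12,0)\}$, and $p=\infty$, so the weak H\"ormander condition fails at this point. Let $x^*=(0,1)$. Along $v^1$ we have $x_1(t)\to0$, hence $b(x_1(t))\to1$ and $x_2(t)\to1$; so $\varphi^1_t(x)\to x^*$ for all $x\in M$, and $x^*$ is accessible. At $x^*$ we have $v^2=(1,0)$ and $[v^1,v^2]=(1,-b'(0))$ with $b'(0)\ne0$. So $\mathcal V_1(x^*)$ spans $\mathbb R^2$ and (S) holds.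

Let $\pi$ be the stationary distribution of PDMP($\lambda Q$). Conditionally on $\{i_1=i\}$, the path $X_t(x)$ follows $v^i$ until the first event of a Poisson clock of rate $\lambda q$ and then updates the index by $A$ at each event, so it is the first component of PDMP($\lambda Q$) started at $(x,i)$. Since $\mathbb P_{i_0}(i_1=i)=\frac12$, conditioning at most doubles probabilities. Apply Proposition~\ref{prop:averaging} with $T'=5$, $\epsilon=\frac1{16}$ and $n=\lceil8\lambda\rceil\le10\lambda$; on the good event $T_n\ge4-\frac1{16}>3$. So for every starting state, with probability at least $1-2Ce^{-c\lambda}$, the process is within $\frac1{16}$ of the averaged orbit on $[0,3]$. Let $\lambda$ be so large that $1-2Ce^{-c\lambda}\ge e^{-1/2}$, and note $e^{-1/2}>\frac12$. Let $W=[\frac38,\frac58]$, and recall that $|\bar x_1(t)-\frac12|=e^{-t}|\bar x_1(0)-\frac12|$.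
\begin{itemize}
\item From any starting state, $|\bar x_1(3)-\frac12|\le\frac12e^{-3}<\frac1{16}$, so $x_1(3)\in W$ with probability at least $\frac12$. By stationarity $\pi(x_1\in W)\ge\frac12$.
\item If $x_1(0)\in W$, then $\bar x_1(s)\ge\frac38$ for all $s$ and $|\bar x_1(1)-\frac12|\le\frac18e^{-1}<\frac1{16}$. So with probability at least $e^{-1/2}$ we have $x_1(s)\ge\frac38-\frac1{16}>\frac14$ for $s\le1$, and $x_1(1)\in W$.
\end{itemize}
Start the process with law $\pi$ and let $N\ge1$ be an integer. By the Markov property at the times $0,1,\dots,N-1$, with probability at least $\frac12e^{-N/2}$ we have $x_1(s)\ge\frac14$ for all $s\le N$. On this event $\dot x_2=-x_2$ on $[0,N]$, so $x_2(N)\le e^{-N}$. By stationarity $\pi(x_2\le e^{-N})\ge\frac12e^{-N/2}$. A density bounded by $C''$ would give $\pi(x_2\le e^{-N})\le2C''e^{-N}$, which is a contradiction for large $N$.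
\end{proof}

\begin{thebibliography}{1}

\bibitem{BT}
Michel Bena\"im and Oliver Tough,
\emph{Regularity of the stationary density for systems with fast random switching},
arXiv:2212.03632 (2022).

\end{thebibliography}
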